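\title{Orders of arc-transitive graphs of odd valency}

\begin{abstract}
Let $d\ge 3$ be odd. We prove that the set of orders of connected arc-transitive graphs of valency $d$ has natural density $0$, and that the number of such orders up to $x$ has order of magnitude $x(\log x)^{-\delta_d}$, where $\delta_d=\prod_{r\mid d}\frac{r-2}{r-1}$ and $r$ runs over the primes dividing $d$. The main step is group-theoretic: a prime $p>d$ with $\gcd(p-1,d)=1$ that divides the order of the graph exactly once must divide the order of a nonabelian composition factor of the automorphism group. A convergent sum over the finite simple groups and an elementary sieve then give the upper bound, and bipartite graphs built from finite rings give the lower bound.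
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and undirected. An \emph{arc} of a graph $\Gamma$ is an ordered pair $(u,v)$ of adjacent vertices, and $\Gamma$ is \emph{arc-transitive} if its automorphism group $\operatorname{Aut}(\Gamma)$ acts transitively on the arcs. The \emph{order} of a graph is its number of vertices, and the \emph{valency} of a regular graph is the common degree of its vertices. For $d\ge2$ let $\mathcal O_d$ be the set of orders of connected arc-transitive graphs of valency $d$. The \emph{natural density} of a set $S\subseteq\mathbb N$ is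
\[
\mathrm d(S)=\lim_{N\to\infty}\frac{|S\cap\{1,\dots,N\}|}{N},
\]
when the limit exists; the \emph{upper} and \emph{lower} densities are defined with $\limsup$ and $\liminf$.

How large is $\mathcal O_d$? Without connectedness the density could never vanish, since disjoint unions of complete graphs $K_{d+1}$ realize every multiple of $d+1$. With connectedness, the parity of $d$ matters. The cycles show that $\mathcal O_2$ contains every $n\ge3$. For even $d$, replacing each vertex of a cycle of length $m$ by $d/2$ independent copies gives a graph of valency $d$ and order $md/2$, so the density of $\mathcal O_d$ is at least $2/d$ whenever it exists. For odd $d$, counting edges shows only that every order is even; yet it is known that $\mathcal O_d$ has density $0$ when $d$ is an odd prime. The remaining case is the following problem, posed in \cite{CVY}.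

\medskip
\noindent\textbf{Problem.} \emph{Let $d$ be an odd composite positive integer. Determine the natural density of $\mathcal O_d$, or prove that it does not exist.}
\medskip

Two observations pull in opposite directions. A composite valency allows the same replacement of vertices by independent copies that produced positive density for even $d$, and it allows vertex stabilizers of unbounded order (Example~\ref{ex:affine}). On the other hand, cycles exist in every order because multiplication by $-1$, which swaps the two neighbors of a vertex, is an automorphism of order $2$ of $\mathbb Z/m$ for every $m\ge3$. For odd $d$ the analogue would be a nontrivial automorphism of $\mathbb Z/p$ of order dividing $d$, and this exists only when $\gcd(p-1,d)>1$. The primes $p\equiv2\pmod d$ fail this condition, and almost every integer is divisible exactly once by such a prime. The second observation wins.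

\begin{theorem}\label{thm:density}
For every odd $d\ge3$, in particular for every odd composite $d$, the natural density of $\mathcal O_d$ exists and equals $0$.
\end{theorem}

\begin{theorem}\label{thm:order}
Let $d\ge3$ be odd and put
\[
\delta_d=\prod_{r\mid d,\ r\text{ prime}}\frac{r-2}{r-1}\in(0,1).
\]
There are constants $c_d,C_d>0$ with
\[
c_d\,\frac{x}{(\log x)^{\delta_d}}\ \le\ |\mathcal O_d\cap[1,x]|\ \le\ C_d\,\frac{x}{(\log x)^{\delta_d}}
\qquad\text{for all sufficiently large }x .
\]
\end{theorem}

\begin{corollary}\label{cor:parity}
For $d\ge2$, the set $\mathcal O_d$ has natural density $0$ if and only if $d$ is odd.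
\end{corollary}

The exponent $\delta_d$ is the proportion of the reduced residue classes $a$ modulo $d$ with $\gcd(a-1,d)=1$. It depends only on the primes dividing $d$; for example $\delta_3=\delta_9=\frac12$ and $\delta_{15}=\frac38$.

Section~\ref{sec:constr} gives two constructions, which supply the examples and later the lower bound. Section~\ref{sec:group} proves the obstruction: a prime $p>d$ with $\gcd(p-1,d)=1$ can divide the order exactly once only with the help of a nonabelian simple group. Section~\ref{sec:simple} shows that simple groups are too sparse to help often; it is the only place where the classification of finite simple groups is used. Theorem~\ref{thm:density} follows from the upper bound in Theorem~\ref{thm:order}, but it has a short direct proof, given in Section~\ref{sec:zero}. Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two bounds of Theorem~\ref{thm:order}.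

\medskip
\noindent\textbf{Notation.} For a positive integer $m$ we write $m=m_{\le d}\,m_{>d}$, where all primes dividing $m_{\le d}$ are at most $d$ and all primes dividing $m_{>d}$ exceed $d$. For a prime $p$, the exponent of $p$ in $m$ is $v_p(m)$, and $p\,\|\,m$ means $v_p(m)=1$. We put
\[
\mathcal P=\{p\text{ prime}:\ p>d,\ \gcd(p-1,d)=1\},\qquad
\mathcal Q=\{p\text{ prime}:\ \gcd(p-1,d)>1\}.
\]
Every prime greater than $d$ lies in exactly one of these sets. We write $F\ll F'$ or $F'\gg F$ for $F=O(F')$ with an absolute constant, and add the subscript $d$ when the constant depends on $d$. A subgroup $G\le\operatorname{Aut}(\Gamma)$ is \emph{arc-transitive} if it is transitive on the arcs; $G_v$ is the stabilizer of the vertex $v$, and $G_{uv}=G_u\cap G_v$.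

\section{Two constructions}\label{sec:constr}

The first construction multiplies the valency and the order by the same factor. For a graph $\Delta$ with vertex set $V$ and an integer $\lambda\ge1$, the \emph{lexicographic product} $\Delta[\lambda K_1]$ has vertex set $V\times\mathbb Z/\lambda$, with $(x,i)$ adjacent to $(y,j)$ if and only if $x$ is adjacent to $y$ in $\Delta$.

\begin{lemma}\label{lem:blowup}
Let $\Delta$ be a connected graph of valency $a\ge1$ and order $n$, and let $G_0\le\operatorname{Aut}(\Delta)$ be arc-transitive. Then $\Delta[\lambda K_1]$ is connected, of valency $\lambda a$ and order $\lambda n$, and the maps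
\[
(x,i)\mapsto(\alpha(x),\,i+c_x),\qquad \alpha\in G_0,\quad (c_x)_{x\in V}\in(\mathbb Z/\lambda)^V,
\]
form an arc-transitive group $G$ of automorphisms. If $G_0$ is solvable, so is $G$.
\end{lemma}

\begin{proof}
The valency and the order are read off from the definition. Any two vertices of $\Delta$, equal or not, are joined by a walk of positive length, and such a walk lifts to a walk between any two vertices above its ends. The maps preserve adjacency and are closed under composition. Given arcs $((x,i),(y,j))$ and $((x',i'),(y',j'))$, choose $\alpha$ taking $(x,y)$ to $(x',y')$ and put $c_x=i'-i$ and $c_y=j'-j$, which is possible because $x\ne y$. The kernel of the projection $G\to G_0$ is the abelian group $(\mathbb Z/\lambda)^V$.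
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:parity}, given Theorem~\ref{thm:density}]
Let $d$ be even. By Lemma~\ref{lem:blowup}, applied to the cycle $C_m$ and its dihedral group, $C_m[(d/2)K_1]$ shows that $md/2\in\mathcal O_d$ for all $m\ge3$. So the lower density of $\mathcal O_d$ is at least $2/d$, and the density cannot be $0$.
\end{proof}

The second construction realizes a group of units of a ring as the stabilizer of a vertex. Let $A$ be a finite commutative ring with identity and $U$ a subgroup of its group of units. The graph $\Delta(A,U)$ has vertex set $A\times\{0,1\}$, and its edges join $(x,0)$ to $(y,1)$ whenever $y-x\in U$. Two copies of $A$ are used because a group $U$ of odd order need not be closed under negation, so that the relation $y-x\in U$ on $A$ itself need not be symmetric.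

\begin{lemma}\label{lem:affine}
Suppose that the differences $w-w'$ with $w,w'\in U$ generate the additive group of $A$. Then $\Delta(A,U)$ is connected, of valency $|U|$ and order $2|A|$, and the maps
\[
(x,\epsilon)\mapsto(wx+c,\epsilon),\qquad (x,\epsilon)\mapsto(-wx+c,1-\epsilon),\qquad w\in U,\ c\in A,
\]
form a solvable arc-transitive group $G_0$ of automorphisms.
\end{lemma}

\begin{proof}
Let $(x,0)$ and $(y,1)$ be adjacent. A map of the first kind multiplies $y-x$ by $w$. A map of the second kind sends the two vertices to $(-wx+c,1)$ and $(-wy+c,0)$, and $(-wx+c)-(-wy+c)=w(y-x)\in U$. So all the maps are automorphisms. They are closed under composition and transitive on vertices, and the maps $(x,\epsilon)\mapsto(wx,\epsilon)$ fix $(0,0)$ and permute its neighbors $(w',1)$, $w'\in U$, transitively. Hence $G_0$ is arc-transitive. Recording $w$ and the kind of the map defines a homomorphism $G_0\to U\times\mathbb Z/2$ whose kernel is the abelian group of translations, so $G_0$ is solvable. Finally, $(x,0)$ and $(x+w-w',0)$ have the common neighbor $(x+w,1)$. By hypothesis all vertices $(x,0)$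 therefore lie in one component, and each $(y,1)$ has a neighbor among them.
\end{proof}

\begin{example}\label{ex:affine}
(i) Let $p\equiv1\pmod 3$ be a prime, $A=\mathbb Z/p$, and $U=\{1,\zeta,\zeta^2\}$ the group of cube roots of unity. The nonzero element $\zeta-1$ generates $A$, so $2p\in\mathcal O_3$. For $p=7$ we have $U=\{1,2,4\}$ and $|G_0|=42$.

(ii) With $\Delta$ as in (i), the graph $\Delta[3K_1]$ has valency $9$ and order $6p$, and a vertex stabilizer in the group of Lemma~\ref{lem:blowup} has order $3\cdot3^{2p-1}=3^{2p}$. So stabilizers have unbounded order in valency $9$. For $p=13$, where $U=\{1,3,9\}$, the order of the graph is $78$.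

(iii) Let $A=\mathbb F_{25}$ and $U=\{1,\omega,\omega^2\}$ with $\omega$ of order $3$. Since $3\nmid4$, we have $\omega\notin\mathbb F_5$, so $\omega-1$ and $\omega^2-\omega=\omega(\omega-1)$ are linearly independent over $\mathbb F_5$ and generate $A$. Thus $50\in\mathcal O_3$.
\end{example}

In (i) and (ii) the prime $p$ divides the order once and lies in $\mathcal Q$ as soon as it is considered with either valency. In (iii) the prime $5$ lies in $\mathcal P$, but it divides the order twice. The next section explains this pattern.

\section{Primes dividing the order exactly once}\label{sec:group}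

From now on $d\ge3$ is odd and fixed. In this section $\Gamma$ is a connected graph of valency $d$ and order $n$, the group $G\le\operatorname{Aut}(\Gamma)$ is arc-transitive, $(u,v)$ is an arc, and $g\in G$ maps $(u,v)$ to $(v,u)$. We cannot bound $|G_v|$, but we can bound its prime divisors, and this is enough.

\begin{lemma}\label{lem:basic}
\textup{(a)} Every prime divisor of $|G_v|$ is at most $d$.
\textup{(b)} $G=\langle G_v,g\rangle$, and $|G|_{>d}=n_{>d}$.
\textup{(c)} $g$ normalizes $G_{uv}$, $g^2\in G_{uv}$, and $|G_v:G_{uv}|=d$.
\end{lemma}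

\begin{proof}
By arc-transitivity $G_v$ is transitive on the $d$ neighbors of $v$, so $|G_v:G_{uv}|=d$. Since $g$ interchanges $u$ and $v$, its square fixes both, and $gG_{uv}g^{-1}=G_{g(u)}\cap G_{g(v)}=G_{uv}$. This proves (c).

For (a), suppose that a prime $p>d$ divides $|G_v|$, and take $h\in G_v$ of order $p$ by Cauchy's theorem. The orbits of $h$ have length $1$ or $p$. If $h$ fixes a vertex, it permutes the $d<p$ neighbors of that vertex and so fixes all of them. By connectedness $h$ fixes every vertex, a contradiction.

For (b), let $L=\langle G_v,g\rangle$ and let $Lv$ be the orbit of $v$. It contains $u=g(v)$, hence all neighbors of $v$. Applying elements of $L$, we see that $Lv$ contains all neighbors of each of its members, so by connectedness $Lv$ is the whole vertex set. As $L_v=G_v$, we get $|L|=n|G_v|=|G|$. Thus $L=G$, and $|G|_{>d}=n_{>d}$ by (a).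
\end{proof}

\subsection*{A model case}
Suppose that $G$ has a normal subgroup $Q$ of prime order $p>d$ that equals its own centralizer in $G$. Conjugation embeds $G/Q$ in $\operatorname{Aut}(Q)$, which is cyclic of order $p-1$. By Lemma~\ref{lem:basic}(a), $G_v\cap Q=1$, so $G_v$ embeds in $G/Q$ and $|G_v|$ divides $p-1$. By (c), $d$ divides $|G_v|$. Hence $d\mid p-1$. Take $d=3$. For $p=5$ the group $G/Q$ has order dividing $4$ and leaves no room for an element that rotates the three neighbors of $v$, so this case does not occur. For $p=7$ it does: in Example~\ref{ex:affine}(i) let $Q$ be the group of translations. A map with multiplier $\pm w$ commutes with all translations only if $\pm w=1$, and since $-1\notin\{1,2,4\}$ this forces the map to be a translation. Here $G_v\cong U$ has order $3$ and embeds in $G/Q$, of order $6$.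

In general $G$ has no such subgroup, but we show that a quotient $H$ of $G$ has one. Passing to $H$ costs something: the index $d=|G_v:G_{uv}|$ is replaced by the index of the images, which is only a divisor of $d$. If this divisor could be $1$, nothing would follow. Part (b) of Lemma~\ref{lem:basic}, that is, connectedness, excludes this.

\subsection*{The general case}
Recall that a \emph{chief series} of a finite group $G$ is a maximal chain $1=N_0<N_1<\dots<N_k=G$ of normal subgroups of $G$. Each factor $N_i/N_{i-1}$ is a direct product of isomorphic simple groups, and these simple groups, over all $i$ and with multiplicity, are the \emph{composition factors} of $G$; the product of their orders is $|G|$. The Schur--Zassenhaus theorem states that a normal subgroup $P$ of a finite group $C$ whose order is coprime to its index has a complement: a subgroup $K$ with $PK=C$ and $P\cap K=1$.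

\begin{lemma}\label{lem:quotient}
Let $G$ be a finite group and $p$ a prime with $p\,\|\,|G|$ that divides the order of no nonabelian composition factor of $G$. Then $G$ has a quotient $H$ with a normal subgroup $Q$ of order $p$ such that $H/Q$ is cyclic of order dividing $p-1$.
\end{lemma}

\begin{proof}
Take a chief series and let $M/N$ be the factor whose order is divisible by $p$. Its simple direct factors have order divisible by $p$, so they are abelian by hypothesis, hence of order $p$; and there is only one of them because $p^2\nmid|G|$. Thus $P=M/N$ is a normal subgroup of order $p$ of $\bar G=G/N$, and its index is prime to $p$.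

It remains to make $P$ self-centralizing. Let $C=C_{\bar G}(P)$, a normal subgroup of $\bar G$ containing $P$. By the Schur--Zassenhaus theorem $P$ has a complement $K$ in $C$, of order prime to $p$. As $P$ is central in $C$, we have $C=P\times K$. Now $K$ is the set of elements of $C$ of order prime to $p$, so it is invariant under all automorphisms of $C$, and therefore normal in $\bar G$. Put $H=\bar G/K$ and $Q=C/K$. Then $Q$ is normal of order $p$, and $H/Q\cong\bar G/C$ embeds by conjugation in $\operatorname{Aut}(P)$, which is cyclic of order $p-1$.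
\end{proof}

\begin{proposition}\label{prop:key}
If $p\in\mathcal P$ and $p\,\|\,n$, then $p$ divides the order of a nonabelian composition factor of $G$.
\end{proposition}

\begin{proof}
Since $p>d$, Lemma~\ref{lem:basic}(b) gives $p\,\|\,|G|$. Suppose that the assertion fails, let $H$ and $Q$ be as in Lemma~\ref{lem:quotient}, and let $\pi:G\to H$ be the projection. Put
\[
X=\pi(G_v),\qquad Y=\pi(G_{uv}),\qquad t=\pi(g).
\]
By Lemma~\ref{lem:basic}(a), $p\nmid|X|$. So $X\cap Q=1$, the group $X$ embeds in $H/Q$, and $|X:Y|$ divides $p-1$. On the other hand, the preimage of $Y$ in $G_v$ is a subgroup containing $G_{uv}$, of index $|X:Y|$ in $G_v$, so $|X:Y|$ divides $|G_v:G_{uv}|=d$. Since $\gcd(p-1,d)=1$, we conclude that $X=Y$.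

By Lemma~\ref{lem:basic}(c), $t$ normalizes $Y=X$ and $t^2\in X$, so $X\cup Xt$ is a subgroup of $H$. By (b) it is all of $H$. Hence $|H|$ divides $2|X|$, which is prime to the odd prime $p$. This contradicts $|Q|=p$.
\end{proof}

\begin{remark}\label{rem:hyp}
In each of the following examples $G$ is solvable, so the conclusion of Proposition~\ref{prop:key} fails, and exactly one hypothesis is violated.
\begin{itemize}
\item \emph{$\gcd(p-1,d)=1$ cannot be weakened to $d\nmid p-1$}, although the model case gave $d\mid p-1$. In Example~\ref{ex:affine}(ii) with $p=13$ we have $d=9<p$, $13\,\|\,78$ and $9\nmid12$. Here one can take $H=G_0$, with $X\cong U$ and $Y=1$: the index has dropped from $9$ to $3$.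
\item \emph{$p\,\|\,n$:} Example~\ref{ex:affine}(iii), with $d=3$, $p=5$, $n=50$.
\item \emph{$p>d$:} the graph $K_{3,3}=K_2[3K_1]$ with the group of Lemma~\ref{lem:blowup}, where $d=p=3$ and $n=6$.
\item \emph{Connectedness:} five disjoint copies of $K_4$, with $G$ generated by $S_4^5$ and a cyclic shift of the copies, where $d=3$, $p=5$, $n=20$.
\end{itemize}
The situation of the proposition does occur. The Petersen graph, whose vertices are the $2$-subsets of $\{1,\dots,5\}$ with disjoint subsets adjacent, has $d=3$ and $n=10$; the group $S_5$ is arc-transitive on it, and $5\in\mathcal P$ divides $|A_5|$. The parity of $d$ has not been used so far, but for even $d$ the set $\mathcal P$ is empty and the proposition says nothing.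
\end{remark}

The rest of the proof uses the group theory only through the following statement about integers.

\begin{corollary}\label{cor:interface}
Let $n\in\mathcal O_d$. There are nonabelian finite simple groups $T_1,\dots,T_j$, with $j\ge0$ and repetitions allowed, such that $k=\prod_i|T_i|_{>d}$ divides $n$ and every $p\in\mathcal P$ with $p\,\|\,n$ divides some $|T_i|_{>d}$.
\end{corollary}

\begin{proof}
Choose a connected arc-transitive graph $\Gamma$ of valency $d$ and order $n$, and let $T_1,\dots,T_j$ be the nonabelian composition factors of $G=\operatorname{Aut}(\Gamma)$, with multiplicity. Then $\prod_i|T_i|$ divides $|G|$, so $k$ divides $|G|_{>d}=n_{>d}$. The last assertion is Proposition~\ref{prop:key}, since $p>d$.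
\end{proof}

\section{A convergent sum over the finite simple groups}\label{sec:simple}

At most a proportion $1/|T|_{>d}$ of the integers up to $N$ are divisible by $|T|_{>d}$, so we want the sum of these proportions over all $T$ to converge. The difficulty is that $|T|_{>d}$ can be much smaller than $|T|$: the order of $\mathrm{PSL}(2,17)$ is $2448=2^4\cdot3^2\cdot17$, so for $d=3$ only the factor $17$ survives. For the quantitative bound we need some room, hence an exponent less than $1$.

\begin{lemma}\label{lem:sum}
We have $\sum_T|T|_{>d}^{-2/3}<\infty$, where the sum runs over all isomorphism classes of finite nonabelian simple groups $T$. In particular $\sum_T|T|_{>d}^{-1}<\infty$.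
\end{lemma}

By the classification of finite simple groups, every finite nonabelian simple group is an alternating group $A_k$ with $k\ge5$, a group of Lie type from Table~\ref{tab:orders}, one of the finitely many sporadic groups, or the Tits group. The table records the standard order formulas (see for instance \cite{ATLAS}) in the form
\begin{equation}\label{eq:order}
|T|=\frac{q^N\,(q^h-\eta)\,W}{c},\qquad \eta\in\{1,-1\},\quad h\ge2,
\end{equation}
where $q=r^f$ is a power of the prime $r$, the \emph{characteristic}, and one factor $q^h-\eta$ has been singled out.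

\begin{table}[ht]
\centering
\small
\renewcommand{\arraystretch}{1.25}
\begin{tabular}{lcccc}
\hline
$T$ & $N$ & $q^h-\eta$ & $W$ & $c$\\
\hline
$\mathrm{PSL}(n,q)$, $n\ge2$ & $n(n-1)/2$ & $q^n-1$ & $\prod_{i=2}^{n-1}(q^i-1)$ & $\gcd(n,q-1)$\\
$\mathrm{PSU}(n,q)$, $n\ge3$ & $n(n-1)/2$ & $q^n-(-1)^n$ & $\prod_{i=2}^{n-1}(q^i-(-1)^i)$ & $\gcd(n,q+1)$\\
$B_n(q)$, $C_n(q)$, $n\ge2$ & $n^2$ & $q^{2n}-1$ & $\prod_{i=1}^{n-1}(q^{2i}-1)$ & $\gcd(2,q-1)$\\
$D_n(q)$, $n\ge4$ & $n(n-1)$ & $q^{2n-2}-1$ & $(q^n-1)\prod_{i=1}^{n-2}(q^{2i}-1)$ & $\gcd(4,q^n-1)$\\
${}^2D_n(q)$, $n\ge4$ & $n(n-1)$ & $q^{2n-2}-1$ & $(q^n+1)\prod_{i=1}^{n-2}(q^{2i}-1)$ & $\gcd(4,q^n+1)$\\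
${}^2B_2(q)$, $r=2$ & $2$ & $q^2+1$ & $q-1$ & $1$\\
${}^2G_2(q)$, $r=3$ & $3$ & $q^3+1$ & $q-1$ & $1$\\
${}^2F_4(q)$, $r=2$ & $12$ & $q^6+1$ & $(q^4-1)(q^3+1)(q-1)$ & $1$\\
${}^3D_4(q)$ & $12$ & $q^6-1$ & $(q^8+q^4+1)(q^2-1)$ & $1$\\
$G_2(q)$ & $6$ & $q^6-1$ & $q^2-1$ & $1$\\
$F_4(q)$ & $24$ & $q^{12}-1$ & $\prod_{i=2,6,8}(q^i-1)$ & $1$\\
$E_6(q)$ & $36$ & $q^{12}-1$ & $\prod_{i=2,5,6,8,9}(q^i-1)$ & $\gcd(3,q-1)$\\
${}^2E_6(q)$ & $36$ & $q^{12}-1$ & $\prod_{i=2,5,6,8,9}(q^i-(-1)^i)$ & $\gcd(3,q+1)$\\
$E_7(q)$ & $63$ & $q^{18}-1$ & $\prod_{i=2,6,8,10,12,14}(q^i-1)$ & $\gcd(2,q-1)$\\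
$E_8(q)$ & $120$ & $q^{30}-1$ & $\prod_{i=2,8,12,14,18,20,24}(q^i-1)$ & $1$\\
\hline
\end{tabular}
\caption{Orders of the simple groups of Lie type over $\mathbb F_q$, $q=r^f$, written as $|T|=q^N(q^h-\eta)W/c$.}\label{tab:orders}
\end{table}

Three facts are read off from the table.
\begin{itemize}
\item[(A)] \emph{$q^N$ divides $|T|$}, because $c$ divides a number prime to $q$.
\item[(B)] \emph{$(q^h-\eta)_{>d}$ divides $|T|$.} For $\mathrm{PSL}(n,q)$ and $\mathrm{PSU}(n,q)$ with $n\ge3$, the number $c$ divides $q-1$ or $q+1$, hence the factor $q^2-1$ of $W$, so $q^h-\eta$ itself divides $|T|$. In all other cases, including $\mathrm{PSL}(2,q)$, the number $c$ divides $4$ or $3$, so $c_{>d}=1$ because $d\ge3$.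
\item[(C)] \emph{Each pair $(q,h)$ belongs to at most $16$ groups}: one linear, one unitary, two of type $B$ or $C$, two of type $D$ or ${}^2D$, and ten from the last ten rows.
\end{itemize}

We also use the lifting-the-exponent lemma: if $\ell$ is a prime and $a>1$ is an integer with $\ell\mid a-1$, and with $4\mid a-1$ if $\ell=2$, then
\begin{equation}\label{eq:lte}
v_\ell(a^k-1)=v_\ell(a-1)+v_\ell(k)\qquad(k\ge1).
\end{equation}

\begin{proof}[Proof of Lemma~\ref{lem:sum}]
The sporadic groups and the Tits group contribute finitely many terms.

\emph{Alternating groups.} We have $v_\ell(k!)=\sum_{i\ge1}\lfloor k/\ell^i\rfloor\le k/(\ell-1)$, so $(k!)_{\le d}\le C^k$ with $C=\prod_{\ell\le d}\ell^{1/(\ell-1)}$, the product over primes. Since $|A_k|=k!/2$ and $2\le d$, we get $|A_k|_{>d}=(k!)_{>d}\ge k!/C^k$, and $\sum_k(C^k/k!)^{2/3}$ converges by the ratio test.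

\emph{Lie type, characteristic $r\le d$.} Here $q^N$ contributes nothing to $|T|_{>d}$, so we must use (B) and show that the primes up to $d$ account for a small part of $q^h-\eta$. Let $k=2hf$. Then $q^h-\eta$ divides $q^{2h}-1=r^k-1$, which is prime to $r$. Let $\ell\le d$ be a prime different from $r$, and put $a=r^{2(\ell-1)}$. Then $\ell\mid a-1$ by Fermat's little theorem, and if $\ell=2$ then $a=r^2$ is an odd square and $8\mid a-1$. As $r^k-1$ divides $a^k-1$, formula \eqref{eq:lte} shows that the largest power of $\ell$ dividing $r^k-1$ is at most $(a-1)k\le d^{2d}k$. There are at most $d$ primes $\ell$, so $(q^h-\eta)_{\le d}\le(2d^{2d}hf)^d$, and (B) gives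
\[
|T|_{>d}\ \ge\ \frac{q^h-1}{(2d^{2d}hf)^d}\ \ge\ \frac{r^{hf}}{2\,(2d^{2d}hf)^d}.
\]
Thus $|T|_{>d}^{-2/3}\ll_d(hf)^d\,2^{-2hf/3}$. There are at most $d$ choices of $r$ and at most $j$ pairs $(h,f)$ with $hf=j$, so by (C) these groups contribute $\ll_d\sum_{j\ge1}j^{d+1}2^{-2j/3}<\infty$.

\emph{Characteristic $r>d$, $T\ne\mathrm{PSL}(2,q)$.} Now $q^N$ divides $|T|_{>d}$ by (A). Since $r\ge5$, the groups ${}^2B_2(q)$, ${}^2G_2(q)$, ${}^2F_4(q)$ do not occur, and in the remaining rows $h\ge3$ and $N\ge h$: indeed $n(n-1)/2\ge n$ for $n\ge3$, $n^2\ge2n$ for $n\ge2$, $n(n-1)\ge2n-2$ for $n\ge 4$, and for the last seven rows $12\ge6$, $6\ge6$, $24\ge12$, $36\ge12$, $36\ge 12$, $63\ge18$, $120\ge30$. So $|T|_{>d}\ge q^h$, and by (C) the contribution is at most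
\[
16\sum_{q\ge5}\sum_{h\ge3}q^{-2h/3}=16\sum_{q\ge5}\frac{q^{-2}}{1-q^{-2/3}}<\infty .
\]

\emph{Characteristic $r>d$, $T=\mathrm{PSL}(2,q)$.} Here $N=1$, and the bound $|T|_{>d}\ge q$ is not enough, since the reciprocals of the primes already have a divergent sum. The example $\mathrm{PSL}(2,17)$ shows that the bound can be attained; the point is that $q-1$ rarely consists of small primes only. Since $q$ is odd, $|T|=q(q-1)\cdot\frac{q+1}2$, so $|T|_{>d}\ge m\cdot m_{>d}$ with $m=q-1$. Write $m=sb$ with $s=m_{\le d}$ and $b=m_{>d}$, so that $m\cdot m_{>d}=sb^2$. Then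
\[
\sum_{m\ge1}(m\,m_{>d})^{-2/3}\le\sum_{s=s_{\le d}}s^{-2/3}\sum_{b\ge1}b^{-4/3}
=\prod_{\ell\le d}\bigl(1-\ell^{-2/3}\bigr)^{-1}\sum_{b\ge1}b^{-4/3}<\infty .\qedhere
\]
\end{proof}

\section{Density zero}\label{sec:zero}

We first measure the sets $\mathcal P$ and $\mathcal Q$. We use Dirichlet's theorem in the form
\[
\sum_{p\le z,\ p\equiv a\ (\mathrm{mod}\ d)}\frac1p=\frac{\log\log z}{\varphi(d)}+O_d(1)\qquad(\gcd(a,d)=1,\ z\ge2).
\]
A prime $p>d$ lies in $\mathcal P$ exactly when its class $a$ modulo $d$ satisfies $a\not\equiv0,1\pmod r$ for each prime $r\mid d$. Modulo a prime power $r^j$ there are $r^{j-1}(r-2)$ such classes among the $r^{j-1}(r-1)$ reduced ones, so by the Chinese remainder theorem these $a$ form a proportion $\delta=\delta_d$ of the reduced classes modulo $d$. With $\kappa=1-\delta$ we obtain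
\begin{equation}\label{eq:PQ}
\sum_{p\le z,\ p\in\mathcal P}\frac1p=\delta\log\log z+O_d(1),\qquad
\sum_{p\le z,\ p\in\mathcal Q}\frac1p=\kappa\log\log z+O_d(1).
\end{equation}
This is where the parity of $d$ enters: $\delta>0$ because $2\nmid d$. Concretely, the class $a=2$ is reduced and $\mathcal P$ contains every prime $p>d$ with $p\equiv2\pmod d$. Also $\kappa>0$, because the class $a=1$ is excluded.

\begin{proof}[Proof of Theorem~\ref{thm:density}]
Finitely many simple groups account for a positive proportion of the integers through the condition $|T|_{>d}\mid n$, so a plain union bound does not suffice. We therefore use only the primes of $\mathcal P$ above a parameter $y\ge d$, which involve only groups from the tail of the series in Lemma~\ref{lem:sum}. Let $\mathcal T_y$ be the set of isomorphism classes of finite nonabelian simple groups whose order has a prime divisor greater than $y$, and put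
\begin{align*}
E_1(y)&=\{n:\ \text{there is no }p\in\mathcal P\text{ with }p>y\text{ and }p\,\|\,n\},\\
E_2(y)&=\{n:\ |T|_{>d}\text{ divides }n\text{ for some }T\in\mathcal T_y\}.
\end{align*}
If $n\in\mathcal O_d\setminus E_1(y)$, take $p\in\mathcal P$ with $p>y$ and $p\,\|\,n$. By Corollary~\ref{cor:interface} there is a $T$ with $p\mid|T|_{>d}$ and $|T|_{>d}\mid n$, so $T\in\mathcal T_y$ and $n\in E_2(y)$. Thus $\mathcal O_d\subseteq E_1(y)\cup E_2(y)$.

\emph{The set $E_1(y)$ has density $0$.} Let $F$ be a finite set of primes of $\mathcal P$ greater than $y$. The condition $p\,\|\,n$ holds for $p-1$ of the $p^2$ classes modulo $p^2$. So the set of $n$ such that no $p\in F$ satisfies $p\,\|\,n$ is periodic modulo $\prod_{p\in F}p^2$, and by the Chinese remainder theorem it has density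
\[
\prod_{p\in F}\Bigl(1-\frac1p+\frac1{p^2}\Bigr)\le\exp\Bigl(-\sum_{p\in F}\frac1p+\sum_{p\in F}\frac1{p^2}\Bigr).
\]
This set contains $E_1(y)$. By \eqref{eq:PQ} the sum of $1/p$ over $p\in\mathcal P$, $p>y$, diverges, while $\sum1/p^2$ converges, so the right side can be made arbitrarily small.

\emph{The set $E_2(y)$ has upper density at most $\sigma(y)=\sum_{T\in\mathcal T_y}|T|_{>d}^{-1}$}, since at most $N/m$ of the integers in $[1,N]$ are divisible by $m$.

Hence the upper density of $\mathcal O_d$ is at most $\sigma(y)$ for every $y\ge d$. Given $\varepsilon>0$, Lemma~\ref{lem:sum} provides a finite set of groups outside which $\sum|T|_{>d}^{-1}<\varepsilon$. Once $y$ exceeds their orders, none of them lies in $\mathcal T_y$, and $\sigma(y)<\varepsilon$. So the upper density of $\mathcal O_d$ is $0$.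
\end{proof}

\section{The upper bound}\label{sec:upper}

By \eqref{eq:PQ} one expects about $x\prod_{p\le x,\,p\in\mathcal P}(1-1/p)$, that is $x(\log x)^{-\delta}$ up to constants, integers up to $x$ with no $p\in\mathcal P$ dividing them exactly once. To reach this bound we must use all primes of $\mathcal P$ up to $x$, which the periodicity argument cannot do, and we can no longer discard $E_2(y)$, which has positive lower density. The next lemma deals with the first point. For the second we divide $n$ by the factor $k$ of Corollary~\ref{cor:interface}, sieve the quotient, and sum over $k$.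

We use Chebyshev's bound $\sum_{p\le t}\log p\ll t$ and Mertens' theorems
\begin{equation}\label{eq:mertens}
\sum_{p\le z}\frac1p=\log\log z+O(1),\qquad\sum_{p\le z}\frac{\log p}p=\log z+O(1)\qquad(z\ge2).
\end{equation}

\begin{lemma}\label{lem:sieve}
Let $\mathcal R$ be a set of primes and let $f$ be the indicator function of the positive integers $m$ such that no $p\in\mathcal R$ satisfies $p\,\|\,m$. Then, with an absolute constant, for $z\ge2$,
\[
\sum_{m\le z}f(m)\ll z\exp\Bigl(-\sum_{p\le z,\ p\in\mathcal R}\frac1p\Bigr).
\]
\end{lemma}

\begin{proof}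
The function $f$ is multiplicative; it vanishes at the primes in $\mathcal R$ and equals $1$ at all other prime powers. The sum $S=\sum_{a\le z}f(a)/a$ is easy to bound by an Euler product, but the trivial inequality $\sum_{m\le z}f(m)\le zS$ loses a factor $\log z$. We recover it by weighting with logarithms. For $m\le z$ write
\[
\log z=\log(z/m)+\sum_{p\mid m}\log p^{v_p(m)},\qquad\log(z/m)\le z/m .
\]
If $m=ap^\nu$ with $p\nmid a$, then $f(m)\le f(a)$. Multiplying by $f(m)$ and summing over $m\le z$ therefore gives
\[
\log z\sum_{m\le z}f(m)\le zS+\sum_{a\le z}f(a)\sum_{p^\nu\le z/a}\log p^\nu ,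
\]
where the inner sum runs over prime powers with $\nu\ge1$. There are at most $\sqrt t\,\log t/\log2$ prime powers $p^\nu\le t$ with $\nu\ge2$, each with $\log p^\nu\le\log t$, so Chebyshev's bound gives $\sum_{p^\nu\le t}\log p^\nu\ll t$ for $t\ge1$. Hence $\log z\sum_{m\le z}f(m)\ll zS$. Finally, using $\sum_{\nu\ge2}p^{-\nu}=1/(p(p-1))$, the bound $\sum_p1/(p(p-1))\le1$ and \eqref{eq:mertens},
\[
S\le\prod_{p\le z}\Bigl(1+\frac{f(p)}p+\frac1{p(p-1)}\Bigr)\ll\exp\Bigl(\sum_{p\le z}\frac{f(p)}p\Bigr)\ll\log z\,\exp\Bigl(-\sum_{p\le z,\ p\in\mathcal R}\frac1p\Bigr).\qedhere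
\]
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:order}]
Let $\mathcal K$ be the set of all finite products of numbers $|T|_{>d}$, where $T$ is nonabelian simple and $|T|_{>d}>1$; repetitions and the empty product $1$ are allowed. Each such $|T|_{>d}$ is at least $5$, so $\tau=|T|_{>d}^{-2/3}<\frac12$ and $(1-\tau)^{-1}\le \exp(2\tau)$. Expanding geometric series and using Lemma~\ref{lem:sum}, we get
\begin{equation}\label{eq:K}
\sum_{k\in\mathcal K}k^{-2/3}\le\prod_{T:\ |T|_{>d}>1}\bigl(1-|T|_{>d}^{-2/3}\bigr)^{-1}\le\exp\Bigl(2\sum_T|T|_{>d}^{-2/3}\Bigr)<\infty .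
\end{equation}

Let $n\in\mathcal O_d$ with $n\le x$, let $k\in\mathcal K$ be as in Corollary~\ref{cor:interface}, and put $m=n/k$. If $p\in\mathcal P$, $p\nmid k$ and $p\,\|\,m$, then $p\,\|\,n$, so $p\mid k$ by the corollary, a contradiction. Thus, with $\mathcal R_k=\{p\in\mathcal P:p\nmid k\}$,
\[
|\mathcal O_d\cap[1,x]|\le\sum_{k\in\mathcal K}M_k(x/k),\qquad M_k(z)=|\{m\le z:\ \text{no }p\in\mathcal R_k\text{ satisfies }p\,\|\,m\}| .
\]

\emph{Terms with $k>\sqrt x$.} Here the sieve saves little, but such $k$ are rare. We use $M_k(x/k)\le x/k\le x\cdot x^{-1/6}k^{-2/3}$. By \eqref{eq:K} these terms contribute $\ll_d x^{5/6}\ll_d x(\log x)^{-\delta}$. This step needs an exponent below $1$ in Lemma~\ref{lem:sum}.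

\emph{Terms with $k\le\sqrt x$.} Let $x\ge4$ and $z=x/k\ge\sqrt x\ge2$. We have lost the primes dividing $k$, and we bound the cost. The inequality $\log(1+t)\ge t-t^2/2$ for $t\ge0$ gives
\[
\exp\Bigl(\sum_{p\mid k}\frac1p\Bigr)\ll\prod_{p\mid k}\Bigl(1+\frac1p\Bigr)\le\sum_{j\mid k}\frac1j\le1+\log k\le3k^{1/3},
\]
the last step because $\log k=3\log k^{1/3}\le3(k^{1/3}-1)$. By Lemma~\ref{lem:sieve} and \eqref{eq:PQ},
\[
M_k(x/k)\ll\frac xk\exp\Bigl(-\sum_{p\le z,\ p\in\mathcal P}\frac1p+\sum_{p\mid k}\frac1p\Bigr)\ll_d\frac xk\,(\log z)^{-\delta}k^{1/3}\ll_d\frac x{(\log x)^\delta}\,k^{-2/3},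
\]
since $\log z\ge\frac12\log x$. Summing over $k\in\mathcal K$ with \eqref{eq:K} completes the proof.
\end{proof}

\section{The lower bound}\label{sec:lower}

We show that, up to a fixed factor, every squarefree product of primes from $\mathcal Q$ is an order, and then count such products. For $d=3$ the idea is visible in $A=\mathbb Z/91$, where $91=7\cdot13$. The class $\zeta=16$ reduces to $2$ modulo $7$ and to $3$ modulo $13$, both of order $3$. So $U=\{1,16,74\}$ is a group of order $3$, the difference $16-1=15$ is a unit and generates $A$, and Lemma~\ref{lem:affine} gives $182\in\mathcal O_3$. For general $d$ a prime $p\in\mathcal Q$ supports only an element whose order is some prime divisor of $d$. We therefore use one ring for each prime divisor of $d$, and restore the remaining part of the valency with Lemma~\ref{lem:blowup}.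

Let $r_1,\dots,r_s$ be the distinct primes dividing $d$ and $\lambda=d/(r_1\cdots r_s)$. By Dirichlet's theorem fix distinct primes $p_1,\dots,p_s$ with $p_i\equiv1\pmod{r_i}$. Let $\mathcal Q'=\mathcal Q\setminus\{p_1,\dots,p_s\}$, and let $B$ be the set of squarefree positive integers all of whose prime factors lie in $\mathcal Q'$.

\begin{proposition}\label{prop:lower}
For every $b\in B$ we have $2\lambda\,p_1\cdots p_s\,b\in\mathcal O_d$.
\end{proposition}

\begin{proof}
Each prime $p\mid b$ has $\gcd(p-1,d)>1$; assign it to one index $i$ with $r_i\mid p-1$. Let $m_i$ be the product of $p_i$ and the primes assigned to $i$. Then $m_i$ is squarefree, $m_1\cdots m_s=p_1\cdots p_s\,b$, and $m_i>1$ even if no prime was assigned to $i$; this is the purpose of $p_i$. For each prime $p\mid m_i$ the cyclic group $(\mathbb Z/p)^*$ has order divisible by $r_i$ and so contains an element of order $r_i$. By the Chinese remainder theorem there is a unit $\zeta_i$ of $\mathbb Z/m_i$ whose reduction modulo every prime $p\mid m_i$ has order $r_i$. Then $\zeta_i$ has order $r_i$. Moreover $\zeta_i-1$ is nonzero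 modulo every $p\mid m_i$, so it is a unit and generates the additive group $\mathbb Z/m_i$.

Let $A=\prod_i\mathbb Z/m_i$ and $U=\prod_i\langle\zeta_i\rangle$, a group of units of order $r_1\cdots r_s$. Subtracting the identity from $(1,\dots,\zeta_i,\dots,1)\in U$ gives $(0,\dots,\zeta_i-1,\dots,0)$, and these elements generate $A$ additively. By Lemmas~\ref{lem:affine} and~\ref{lem:blowup}, the graph $\Delta(A,U)[\lambda K_1]$ is connected and arc-transitive, of valency $\lambda|U|=d$ and order $2\lambda|A|=2\lambda\,p_1\cdots p_s\,b$.
\end{proof}

To count $B$ we consider products $ap$ of a small $a\in B$ and one large prime $p$. This reduces the problem to a lower bound for $\sum1/a$.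

\begin{lemma}\label{lem:harmonic}
For large $Y$ we have $\sum_{b\in B,\ b\le Y}1/b\gg_d(\log Y)^\kappa$.
\end{lemma}

\begin{proof}
Let $z=Y^\theta$ with a constant $0<\theta<1$ to be chosen, and let $B_z$ be the set of $b\in B$ with all prime factors at most $z$. Then
\[
\Pi=\sum_{b\in B_z}\frac1b=\prod_{p\le z,\ p\in\mathcal Q'}\Bigl(1+\frac1p\Bigr)\gg\exp\Bigl(\sum_{p\le z,\ p\in\mathcal Q'}\frac1p\Bigr)\gg_d(\log z)^\kappa
\]
by $\log(1+t)\ge t-t^2/2$ and \eqref{eq:PQ}. The product includes terms with $b>Y$, and we show that they make up at most half of it. Put $\alpha=1/\log z$, so that $Y^{-\alpha}=\exp(-1/\theta)$. For $b>Y$ we have $1\le(b/Y)^\alpha$, and $1+p^{\alpha-1}\le(1+1/p)\bigl(1+(p^\alpha-1)/p\bigr)$. Hence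
\[
\sum_{b\in B_z,\ b>Y}\frac1b\le Y^{-\alpha}\prod_{p\le z,\ p\in\mathcal Q'}\bigl(1+p^{\alpha-1}\bigr)\le \exp(-1/\theta)\,\Pi\,\exp\Bigl(\sum_{p\le z}\frac{p^\alpha-1}p\Bigr).
\]
For $p\le z$ the number $t=\alpha\log p$ lies in $[0,1]$, where convexity gives $e^t-1\le(e-1)t$. By \eqref{eq:mertens},
\[
\sum_{p\le z}\frac{p^\alpha-1}p\le\frac{e-1}{\log z}\sum_{p\le z}\frac{\log p}p\le C_0\qquad(z\ge2)
\]
for an absolute constant $C_0$. Fix $\theta$ so small that $\exp(C_0-1/\theta)\le\frac12$. Then, for $Y^\theta\ge2$, the sum over $b\in B_z$ with $b\le Y$ is at least $\Pi/2\gg_d(\theta\log Y)^\kappa$.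
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:order}]
The prime number theorem in arithmetic progressions states that, for $\gcd(a_0,d)=1$, the number of primes $p\le t$ with $p\equiv a_0\pmod d$ is asymptotic to $t/(\varphi(d)\log t)$. Up to finitely many primes, $\mathcal Q'$ consists of the primes in a proportion $\kappa>0$ of the reduced classes, so $|\mathcal Q'\cap[1,t]|\sim\kappa t/\log t$.

Let $X$ be large and consider the integers $b=ap$ with
\[
a\in B,\quad a\le X^{1/3},\qquad p\in\mathcal Q',\quad X^{1/2}<p\le X/a .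
\]
Since $p>a$, the product is squarefree, so $b\in B$ and $b\le X$. Distinct pairs $(a,p)$ give distinct products, because $p$ is the only prime factor of $b$ exceeding $X^{1/2}$. For fixed $a$ put $t=X/a\ge X^{2/3}$. For large $X$, uniformly in $a$, the number of admissible $p$ is at least
\[
\frac{\kappa}{2}\,\frac t{\log X}-X^{1/2}\ \ge\ \frac\kappa4\,\frac X{a\log X},
\]
because $X^{1/2}$ is of smaller order than $X^{2/3}/\log X$. By Lemma~\ref{lem:harmonic} with $Y=X^{1/3}$,
\[
|B\cap[1,X]|\gg_d\frac X{\log X}\sum_{a\in B,\ a\le X^{1/3}}\frac1a\gg_d X(\log X)^{\kappa-1}=\frac X{(\log X)^\delta}.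
\]
Take $X=x/(2\lambda\,p_1\cdots p_s)$. By Proposition~\ref{prop:lower}, distinct $b\in B\cap[1,X]$ give distinct elements of $\mathcal O_d\cap[1,x]$, so $|\mathcal O_d\cap[1,x]|\gg_d x(\log x)^{-\delta}$ for large $x$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ATLAS}
\emph{ATLAS of Finite Groups}.

\bibitem{CVY}
Marston Conder, Gabriel Verret, Darius Young,
\emph{Density of quotient orders in groups and applications to locally-transitive graphs},
arXiv:2410.17828 (2024).

\end{thebibliography}
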